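\title{Ordered line transversals to disjoint balls: $2d-1$ balls suffice}

\begin{abstract}
Let $d\ge 3$ and let $\mathcal F$ be a finite, linearly ordered family of pairwise disjoint closed balls in $\mathbb R^d$, of arbitrary radii. We prove that if every subfamily of at most $2d-1$ balls has a line transversal consistent with the order, then $\mathcal F$ has a line transversal, and that if every subfamily of at most $2d$ balls has such a transversal, then $\mathcal F$ has a line transversal consistent with the order. For unit balls the constant $2d$ is known to suffice and $2d-2$ is known not to, so $2d-1$ is the exact constant for every $d\ge3$. We shrink the balls until a small subfamily pins a single line, and show by a degree argument in the $(2d-2)$-dimensional manifold of oriented lines that this line meets every ball. The geometric input is the convexity theorem of Borcea, Goaoc and Petitjean for directions of ordered transversals.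
\end{abstract}

\section{Introduction}

A \emph{line transversal} of a family of sets in $\mathbb R^d$ is a line that meets every set of the family. Let $\mathcal F$ be a finite family of pairwise disjoint closed balls in $\mathbb R^d$, equipped with a linear order. A line that meets a ball meets it in a segment, possibly a single point, which we call the \emph{chord}. The chords cut from disjoint balls are disjoint, so an oriented line meets the balls one after the other. A transversal of a subfamily is \emph{consistent with the order} if, for a suitable orientation, it meets the balls of the subfamily in the given order. Say that an integer $h$ \emph{suffices} in dimension $d$ if the following holds for every finite ordered family $\mathcal F$ of pairwise disjoint unit balls in $\mathbb R^d$: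
\begin{quote}
if every subfamily of at most $h$ balls has a transversal consistent with the order, then $\mathcal F$ has a line transversal.
\end{quote}
For $d\ge 3$ it is known that $2d$ suffices and that $2d-2$ does not. We decide the remaining value $2d-1$, a question taken from McGinnis and Sadovek \cite{MS}: it suffices for every $d\ge 3$. Equality of the radii plays no role in the proof. Throughout, $d\ge3$ and $\mathcal F=(B_1,\dots,B_N)$ is a family of pairwise disjoint closed balls $B_i=B(c_i,r_i)$ in $\mathbb R^d$ with $r_i>0$, ordered by index.

\begin{theorem}\label{thm:A}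
If every subfamily of at most $2d-1$ balls of $\mathcal F$ has a transversal consistent with the order, then $\mathcal F$ has a line transversal.
\end{theorem}

\begin{theorem}\label{thm:B}
If every subfamily of at most $2d$ balls of $\mathcal F$ has a transversal consistent with the order, then $\mathcal F$ has a line transversal consistent with the order.
\end{theorem}

We do not claim that the transversal in Theorem~\ref{thm:A} can be chosen consistent with the order. Theorem~\ref{thm:A} with all $r_i=1$ shows that $2d-1$ suffices. Since $2d-2$ does not, and a smaller $h$ only weakens the hypothesis, we obtain the following.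

\begin{corollary}\label{cor:unit}
For every $d\ge3$, the smallest integer that suffices in dimension $d$ is $2d-1$.
\end{corollary}

\subsection*{Why $2d-1$}
Helly's theorem states that finitely many convex sets in $\mathbb R^m$ have a common point as soon as every $m+1$ of them do. An oriented line in $\mathbb R^d$ is given by a direction $u$ ($d-1$ parameters) and a point of $u^\perp$ ($d-1$ more), so oriented lines form a manifold $L$ of dimension $m=2d-2$. A transversal is a common point of the sets $T_i\subset L$ of lines meeting $B_i$. If the $T_i$ behaved like convex sets in $\mathbb R^{m}$, the right constant would be $m+1=2d-1$.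

They do not behave so, in two ways. Each $T_i$ contains lines of every direction and has the homotopy type of the sphere $S^{d-1}$. And $T_i\cap T_j$ is disconnected, since a line can meet $B_i$ first or $B_j$ first. The order hypothesis repairs the second defect: the lines meeting two or more balls \emph{in the given order} form a contractible set. The first defect remains, and the proof has to show that it is harmless.

\subsection*{Plan of the proof}
We shrink all balls by a common factor until the hypothesis is about to fail. At that moment some set $G$ of at most $2d-1$ balls has exactly one ordered transversal $\ell_*$, and we show that $\ell_*$ meets every other ball $B_b$. If $|G|\le 2d-2$, the hypothesis applies to $G\cup\{b\}$ and its transversal can only be $\ell_*$. If $|G|=2d-1$, the hypothesis says nothing about $G\cup\{b\}$, only about its proper subfamilies. From their transversals we build a $(2d-3)$-dimensional cycle that consists of lines meeting $B_b$ and surrounds $\ell_*$ in $L$. The cycle bounds among the lines meeting $B_b$ because $2d-3>d-1$, and this forces $\ell_*$ to be one of these lines.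

Section~\ref{sec:model} carries out the last argument by hand in a planar model. Section~\ref{sec:spaces} describes the spaces of ordered transversals, Section~\ref{sec:reduction} reduces both theorems to two propositions, and Sections~\ref{sec:first}--\ref{sec:degree} prove them.

\section{A pinned line and a winding number}\label{sec:model}

We first show that $2d-1$ balls can hold a line in place; Section~\ref{sec:pinned} will show that each of them is needed.

\begin{example}\label{ex:pin}
Let $u,e_1,\dots,e_{d-1}$ be an orthonormal basis of $\mathbb R^d$, where for this example $d\ge2$. Take the unit balls with centers $e_k\pm 3k\,u$ $(1\le k\le d-1)$ and the \emph{middle} unit ball with center $p_0=-(e_1+\dots+e_{d-1})/\sqrt{d-1}$, ordered by the $u$-coordinate of the center. These coordinates differ by at least $3$, so the $2d-1$ balls are disjoint, and all are tangent to the axis $\mathbb Ru$. The axis is their only transversal consistent with the order. Indeed, a unit ball with center $c=p+su$, $p\perp u$, $|p|=1$, lies in the half-space $p\cdot q\ge0$ and touches its boundary only at $su$, because $p\cdot q=1-p\cdot(c-q)$.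 Let a line meet the balls in order, at points $q_k^\pm$ and $q_0$. Then $q_0$ lies strictly between $q_k^-$ and $q_k^+$, so $e_k\cdot q_0\ge0$ for all $k$, while $p_0\cdot q_0\ge0$ says that the sum of these numbers is at most $0$. Hence $e_k\cdot q_0=0$, which forces $e_k\cdot q_k^\pm=0$ and so $q_k^\pm=\pm3k\,u$. The line is the axis.
\end{example}

Take $d=2$, so that $L$ has dimension $2$ and can be drawn (Figure~\ref{fig:model}). The discs have centers $(s_i,p_i)=(-3,1),(0,-1),(3,1)$. Describe a line near the axis by $(x,y)\in\mathbb R^2$, as the graph $s\mapsto x+sy$. It meets the $i$-th disc if and only if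
\[
\varphi_i(x,y)=\frac{(p_i-x-s_iy)^2}{1+y^2}-1\le0 ,
\]
and the linear part of $\varphi_i$ at the origin is $a_i=-2p_i(x+s_iy)$. Thus $a_1=-2(x-3y)$, $a_2=2x$, $a_3=-2(x+3y)$, and $a_1+2a_2+a_3=0$. To first order, the lines meeting the $i$-th disc form the half-plane $H_i=\{a_i\le0\}$, and the relation with positive coefficients says that $H_1\cap H_2\cap H_3=\{0\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\draw[thick,->] (-4.6,0)--(4.6,0) node[below] {$\ell_*$};
\draw (-3,1) circle (1); \node at (-3,1) {$B_1$};
\draw (0,-1) circle (1); \node at (0,-1) {$B_2$};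
\draw (3,1) circle (1); \node at (3,1) {$B_3$};
\begin{scope}[shift={(9.8,0)}]
\fill[gray!25] (0,0)--(3.6,1.2)--(3.6,-1.2)--cycle;
\fill[gray!25] (0,0)--(0,2.4)--(-3.6,2.4)--(-3.6,1.2)--cycle;
\fill[gray!25] (0,0)--(0,-2.4)--(-3.6,-2.4)--(-3.6,-1.2)--cycle;
\draw[thick] (-1,1)--(2,0)--(-1,-1)--cycle;
\fill (0,0) circle (2.5pt);
\node[above] at (-1,1) {$\xi_1$}; \node[right] at (2,0) {$\xi_2$}; \node[below] at (-1,-1) {$\xi_3$};
\node at (-2.4,2) {\small $H_2\cap H_3$}; \node at (-2.4,-2) {\small $H_1\cap H_2$}; \node at (2.6,1.6) {\small $H_1\cap H_3$};
\end{scope}
\end{tikzpicture}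
\caption{Left: three discs whose only transversal in the order $B_1,B_2,B_3$ is $\ell_*$. Right: the plane of nearby lines $s\mapsto x+sy$, with $\ell_*$ at the origin. To first order, the lines meeting $B_i$ form a half-plane $H_i$; the shaded cones are the pairwise intersections, and the triangle $\xi_1\xi_2\xi_3$, with one vertex in each cone, winds once around the origin.}\label{fig:model}
\end{figure}

Let a convex set $Y\subset\mathbb R^2$ play the part of the lines meeting a fourth disc, and assume that $Y$ meets $H_i\cap H_j$ for every pair $i,j$. We claim that $0\in Y$. This is Helly's theorem for four sets in the plane, but we want a proof that uses only the topology of the sets. Suppose $0\notin Y$.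

\emph{A loop in $Y$.} Choose $y_1\in Y\cap H_2\cap H_3$, $y_2\in Y\cap H_1\cap H_3$, $y_3\in Y\cap H_1\cap H_2$. Join $y_1$ to $y_2$ inside $Y\cap H_3$, $y_2$ to $y_3$ inside $Y\cap H_1$, and $y_3$ to $y_1$ inside $Y\cap H_2$. The resulting loop $z$ contracts in $Y$, which avoids $0$, so $z$ has winding number $0$ about the origin.

\emph{A loop around the origin.} Let $z_0$ be the triangle with vertices $\xi_1=(-1,1)$, $\xi_2=(2,0)$, $\xi_3=(-1,-1)$. On the edge $\xi_1\xi_2$ we have $a_3=-4$, on $\xi_2\xi_3$ we have $a_1=-4$, and on $\xi_3\xi_1$ we have $a_2=-2$. So $z_0$ follows the same pattern as $z$: the edge opposite to vertex $k$ lies in $H_k\setminus\{0\}$. The barycenter of the triangle is $0$, so $z_0$ has winding number $\pm1$.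

\emph{Comparison.} Join $\xi_1$ to $y_1$ inside $(H_2\cap H_3)\setminus\{0\}$, a cone without its apex, which is convex; do the same for the other two vertices. The quadrilateral loop $\xi_1\to y_1\to y_2\to \xi_2\to\xi_1$ lies in $H_3\setminus\{0\}$, which is star-shaped about any interior point, so its winding number is $0$. In the sum of the three quadrilaterals the connecting paths cancel, and $z$ and $z_0$ have the same winding number. This is a contradiction.

The argument used that $Y$ and the punctured half-planes $H_k\setminus\{0\}$ carry no nontrivial loop. For actual discs this is false: the oriented lines meeting a disc form an annulus. In dimension $d$ the loops become cycles of dimension $2d-3$, the annulus becomes a space homotopy equivalent to $S^{d-1}$, and for $d\ge3$ the two dimensions differ. What remains is to show that the sets of ordered transversals have the other properties of the half-planes: they are contractible, they stay contractible when the pinned line is removed, and their linear parts at the pinned line satisfy exactly one relation, with positive coefficients.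

\section{Spaces of ordered transversals}\label{sec:spaces}

Let
\[
L=\{(u,x): u\in S^{d-1},\ x\in u^\perp\}\subset S^{d-1}\times\mathbb R^d ,
\]
where $(u,x)$ stands for the oriented line $x+\mathbb Ru$. This is a manifold of dimension $m=2d-2$, and $(u,x)\mapsto(u,\theta x)$, $\theta\in[0,1]$, shows $L\simeq S^{d-1}$. Let $\pi_u$ be the orthogonal projection onto $u^\perp$. The map $L\to S^{d-1}$, $(u,x)\mapsto u$, is open, since $(u',\pi_{u'}x)\to(u,x)$ as $u'\to u$.

Write $[N]=\{1,\dots,N\}$. For nonempty $\sigma\subset[N]$ and $t\in[0,1]$ let $T_t(\sigma)$ be the set of $(u,x)\in L$ with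
\begin{equation}\label{eq:T}
|x-\pi_uc_i|\le tr_i\quad(i\in\sigma),\qquad u\cdot(c_j-c_i)>0\quad(i,j\in\sigma,\ i<j).
\end{equation}
The second group are the \emph{order inequalities} of $\sigma$. Put $T(\sigma)=T_1(\sigma)$; the parameter $t$ is needed only in Section~\ref{sec:reduction}.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $T(\sigma)$ is the set of oriented lines that meet the balls $B_i$, $i\in\sigma$, in increasing order of index.
\item[(b)] The set $\{(t,\ell):t\in[0,1],\ \ell\in T_t(\sigma)\}$ is compact; in particular $T(\sigma)$ is compact.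
\item[(c)] $T_t(\sigma')\subset T_{t'}(\sigma)$ if $\sigma\subset\sigma'$ and $t\le t'$. If $|\sigma|\ge2$, then $T(\sigma)=\bigcap T(\{i,j\})$ over all pairs $i\ne j$ in $\sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The distance from $c_i$ to the line $(u,x)$ is $|x-\pi_uc_i|$. The midpoint of the chord of $B_i$ is the foot of the perpendicular from $c_i$, whose $u$-coordinate is $u\cdot c_i$, and disjoint segments on a line are ordered as their midpoints.

(b) If the first inequality of \eqref{eq:T} holds for $i$ and $j\ne i$, then $|\pi_u(c_j-c_i)|\le r_i+r_j<|c_j-c_i|$ by disjointness, so $u\cdot(c_j-c_i)\neq0$. Hence ``$>0$'' may be replaced by ``$\ge0$'' in \eqref{eq:T}, and the set is closed. It is bounded since $|x|\le|c_i|+r_i$.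

(c) Each condition in \eqref{eq:T} involves at most two indices and is monotone in $t$.
\end{proof}

Let $T^\circ(\sigma)\subset T(\sigma)$ be defined by the order inequalities and the strict inequalities $|x-\pi_uc_i|<r_i$; it is the open set of lines that meet the interiors of the balls in order. Let $K(\sigma)$ and $K^\circ(\sigma)$ be the images of $T(\sigma)$ and $T^\circ(\sigma)$ in $S^{d-1}$. Then $K(\sigma)$ is compact, $K^\circ(\sigma)$ is open, and for $|\sigma|\ge2$ an order inequality places $K(\sigma)$ in an open hemisphere. The \emph{fiber} of $T(\sigma)$ over $u$ is the set of $x\in u^\perp$ with $(u,x)\in T(\sigma)$.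

\subsection*{Convexity of the directions}
A subset of an open hemisphere $\{u\cdot a>0\}$ is \emph{convex} if with any two points it contains the shorter great-circle arc between them; ``arc'' always means such an arc. The central projection $u\mapsto u/(u\cdot a)$ is a homeomorphism from the hemisphere onto the affine hyperplane $\{y\cdot a=1\}$ and takes arcs to segments, so facts on convex sets in $\mathbb R^{d-1}$ carry over. Interiors and boundaries of sets of directions are taken in $S^{d-1}$.

\begin{theorem}[Borcea, Goaoc, Petitjean \cite{BGP}]\label{thm:bgp}
The directions of all oriented lines meeting a finite family of at least two pairwise disjoint balls of $\mathbb R^d$ in a given order form a strictly convex subset of $S^{d-1}$.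
\end{theorem}

For $|\sigma|\ge2$ we use two consequences of this theorem, (K1) and (K2), and two standard facts on convex sets, (K3) and (K4).
\begin{itemize}
\item[(K1)] $K(\sigma)$ is convex.
\item[(K2)] If $K(\sigma)$ has nonempty interior, then $\partial K(\sigma)$ contains no nondegenerate arc.
\item[(K3)] If $u_0\in\operatorname{int}K(\sigma)$ and $z\in K(\sigma)$, then every point of the arc from $u_0$ to $z$ other than $z$ lies in $\operatorname{int}K(\sigma)$.
\item[(K4)] A subset of the hemisphere that is star-shaped about one of its points is contractible; so is, in particular, a nonempty $K(\sigma)$.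
\end{itemize}

\begin{remark}
Convexity of directions alone gives a Helly-type bound, but a quadratic one. By Helly's theorem for the projected balls in $u^\perp\cong\mathbb R^{d-1}$, the set $K([N])$ is the intersection of the sets $K(\tau\cup\{1,2\})$ with $|\tau|\le d$. These are convex subsets of one hemisphere of dimension $d-1$, so they have a common point if every $d$ of them do, and $d$ of them involve at most $d^2+2$ balls. To reach $2d-1$ one has to treat directions and positions together, that is, work in $L$.
\end{remark}

\subsection*{From directions to lines}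
To transfer contractibility from $K(\sigma)$ to $T(\sigma)$ we need a continuous choice of one line in each fiber. The natural choice is the line that penetrates the balls most deeply. For $(u,x)\in L$ put
\[
F_\sigma(u,x)=\max_{i\in\sigma}\frac{|x-\pi_uc_i|^2}{r_i^2}.
\]
The function $F_\sigma$ is continuous. For fixed $u$ it is a maximum of finitely many strictly convex functions of $x$, hence strictly convex, and it tends to infinity with $|x|$; so it has a unique minimizer $s_\sigma(u)\in u^\perp$. If $u$ satisfies the order inequalities of $\sigma$, then $(u,x)\in T(\sigma)$ if and only if $F_\sigma(u,x)\le1$, and $(u,x)\in T^\circ(\sigma)$ if and only if $F_\sigma(u,x)<1$.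

\begin{lemma}\label{lem:section}
\begin{itemize}
\item[(a)] The map $s_\sigma$ is continuous on $S^{d-1}$.
\item[(b)] Let $u\in K(\sigma)$. If $x\ne x'$ lie in the fiber of $T(\sigma)$ over $u$, then $(u,(1-\delta)x+\delta x')\in T^\circ(\sigma)$ for $0<\delta<1$. Moreover, $u\in K^\circ(\sigma)$ if and only if $F_\sigma(u,s_\sigma(u))<1$, if and only if the fiber has more than one point.
\item[(c)] The maps $R_\theta(u,x)=(u,(1-\theta)x+\theta s_\sigma(u))$, $\theta\in[0,1]$, form a deformation retraction of $T(\sigma)$ onto $\{(u,s_\sigma(u)):u\in K(\sigma)\}$, which is homeomorphic to $K(\sigma)$.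
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $u_k\to u$ and fix $i\in\sigma$. The values $F_\sigma(u_k,s_\sigma(u_k))\le F_\sigma(u_k,\pi_{u_k}c_i)$ are bounded, so the points $s_\sigma(u_k)$ are bounded. Let $q$ be a limit point; then $q\in u^\perp$. For $y\in u^\perp$, pass to the limit in $F_\sigma(u_k,s_\sigma(u_k))\le F_\sigma(u_k,\pi_{u_k}y)$ to get $F_\sigma(u,q)\le F_\sigma(u,y)$. So $q=s_\sigma(u)$.

(b) The fiber is $\{x:F_\sigma(u,x)\le1\}$, and strict convexity gives the first statement. If the minimum of $F_\sigma(u,\cdot)$ is less than $1$, then $u\in K^\circ(\sigma)$ and the fiber contains a neighborhood of $s_\sigma(u)$ in $u^\perp$. If the minimum equals $1$, then $u\notin K^\circ(\sigma)$ and the fiber is $\{s_\sigma(u)\}$.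

(c) Each fiber is convex and contains $s_\sigma(u)$, so $R_\theta$ maps $T(\sigma)$ to itself; it is continuous by (a). The map $u\mapsto(u,s_\sigma(u))$ is a continuous inverse of the projection.
\end{proof}

With (K4) and $K(\{i\})=S^{d-1}$ we obtain the homotopy types.

\begin{lemma}\label{lem:type}
If $|\sigma|\ge2$ and $T(\sigma)\neq\emptyset$, then $T(\sigma)$ is contractible. Also $T(\{i\})\simeq S^{d-1}$.
\end{lemma}

Here the order is essential: the set of all oriented lines meeting $B_1$ and $B_2$ is the disjoint union of the compact set $T(\{1,2\})$ and its image under reversal of orientation.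

\section{Reduction to a critical subfamily}\label{sec:reduction}

The hypothesis of the theorems provides transversals for many small subfamilies but singles out no candidate for a common one. A candidate appears when some subfamily has a transversal with no room to spare.

\begin{definition}\label{def:critical}
A set $G\subset[N]$ with $|G|\ge3$ is \emph{critical} if $T(G)\neq\emptyset$, $T^\circ(G)=\emptyset$, and $T^\circ(\sigma)\neq\emptyset$ for every $\sigma\subsetneq G$ with $|\sigma|\ge2$.
\end{definition}

\begin{proposition}[Pinning]\label{prop:pin}
If $G$ is critical, then $T(G)$ consists of a single line $\ell_*$, and $|G|\le2d-1$.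
\end{proposition}

\begin{proposition}[Extension]\label{prop:ext}
Let $G$ be critical with $|G|=2d-1$ and $T(G)=\{\ell_*\}$. Let $\emptyset\ne\beta\subset[N]\setminus G$ be such that $T(\beta\cup(G\setminus A))\ne\emptyset$ whenever $\emptyset\neq A\subsetneq G$. Then $\ell_*\in T(\beta)$.
\end{proposition}

Proposition~\ref{prop:pin} is proved in Section~\ref{sec:pinned} and Proposition~\ref{prop:ext} in Section~\ref{sec:degree}. A critical set is produced by shrinking.

\begin{lemma}\label{lem:shrink}
Let $3\le h<N$ and suppose $T(\sigma)\neq\emptyset$ whenever $1\le|\sigma|\le h$. Then either the centers $c_1,\dots,c_N$ lie on a line in this order, or there is $t^*\in(0,1]$ such that for the balls $B(c_i,t^*r_i)$ one still has $T(\sigma)\neq\emptyset$ whenever $1\le|\sigma|\le h$, and some $G$ with $|G|\le h$ is critical.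
\end{lemma}

\begin{proof}
For $2\le|\sigma|\le h$ put $\tau(\sigma)=\min\{t\in[0,1]:T_t(\sigma)\ne\emptyset\}$; the minimum exists by Lemma~\ref{lem:basic}(b). The line through two centers shows $\tau(\sigma)=0$ for $|\sigma|=2$. Let $t^*$ be the maximum of $\tau(\sigma)$ over $2\le|\sigma|\le h$.

If $t^*=0$, then for all $i<j<k$ the centers $c_i,c_j,c_k$ lie on a line in this order. The triples $(1,j,N)$ place all centers on the segment from $c_1$ to $c_N$, and the triples $(1,i,j)$ show that $c_i$ precedes $c_j$ on it for $1<i<j$.

Let $t^*>0$. For the radii $t^*r_i$ the set $T(\sigma)$ is the old $T_{t^*}(\sigma)$, which is nonempty for $2\le|\sigma|\le h$ because $\tau(\sigma)\le t^*$, and for $|\sigma|=1$ trivially. For the new radii and $2\le|\sigma|\le h$ we have $T^\circ(\sigma)\ne\emptyset$ if and only if $\tau(\sigma)<t^*$: finitely many strict inequalities $|x-\pi_uc_i|<t^*r_i$ hold exactly when $|x-\pi_uc_i|\le tr_i$ holds for all $i\in\sigma$ with some $t<t^*$. Choose $G$ of minimal size with $2\le|G|\le h$ and $\tau(G)=t^*$. Then $|G|\ge3$, $T^\circ(G)=\emptyset$, and $\tau(\sigma)<t^*$ for $\sigma\subsetneq G$ with $|\sigma|\ge2$.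
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $h=2d-1$ for Theorem~\ref{thm:A} and $h=2d$ for Theorem~\ref{thm:B}. If $N\le h$, the hypothesis applies to $\mathcal F$ itself. Let $N>h$ and apply Lemma~\ref{lem:shrink}. In the first case the line through the centers proves both theorems. In the second case replace the balls by the smaller concentric ones. They are disjoint, a line that meets them meets the original balls, and the order inequalities do not involve the radii; so it suffices to prove the conclusion for the new balls. Now
\begin{equation}\label{eq:hyp}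
T(\sigma)\neq\emptyset\quad\text{whenever }1\le|\sigma|\le h,
\end{equation}
and there is a critical set $G$ with $|G|\le h$. By Proposition~\ref{prop:pin}, $T(G)=\{\ell_*\}$ and $|G|\le2d-1$. If $\beta\subset[N]\setminus G$ and $|G\cup\beta|\le h$, then $\emptyset\neq T(G\cup\beta)\subset T(G)$, and therefore
\begin{equation}\label{eq:direct}
T(G\cup\beta)=\{\ell_*\}\quad\text{whenever }|G|+|\beta|\le h .
\end{equation}

\emph{Theorem~\ref{thm:A}.} The line $\ell_*$ meets the balls indexed by $G$. Let $b\notin G$ and $\beta=\{b\}$. If $|G|\le2d-2$, then $\ell_*$ meets $B_b$ by \eqref{eq:direct}. If $|G|=2d-1$, then $|\beta\cup(G\setminus A)|\le 1+(2d-2)=h$ for $\emptyset\neq A\subsetneq G$, so \eqref{eq:hyp} and Proposition~\ref{prop:ext} give $\ell_*\in T(\{b\})$.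

\emph{Theorem~\ref{thm:B}.} By Lemma~\ref{lem:basic}(c) it suffices to show $\ell_*\in T(\{i,j\})$ for all $i\neq j$. Since $|G|+1\le 2d=h$, \eqref{eq:direct} gives $\ell_*\in T(G\cup\{b\})$ for each $b\notin G$, which settles all pairs with a member in $G$. Let $\beta=\{b,b'\}$ be a pair outside $G$. If $|G|\le2d-2$, use \eqref{eq:direct}. If $|G|=2d-1$, then $|\beta\cup(G\setminus A)|\le2+(2d-2)=h$ for $\emptyset\ne A\subsetneq G$, so \eqref{eq:hyp} and Proposition~\ref{prop:ext} give $\ell_*\in T(\beta)$.
\end{proof}

The count shows why the proof of Theorem~\ref{thm:A} yields no order: for $h=|G|=2d-1$ it allows only $|\beta|=1$, and $T(\{b\})$ has no order inequality.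

\section{First-order behavior at a tangent line}\label{sec:first}

The definition of a critical set is global: it asks whether lines through the interiors exist somewhere in $L$. The model of Section~\ref{sec:model} needs local information, namely the linear parts of the constraints at one line. This section links the two. We use two facts of convex geometry. A family $(p_i)$ is \emph{affinely independent} if $\sum\mu_ip_i=0$ and $\sum\mu_i=0$ imply $\mu=0$.
\begin{itemize}
\item \emph{Carath\'eodory's theorem.} If $0\in\operatorname{conv}\{p_i:i\in I\}$, then $0=\sum_{i\in J}\lambda_ip_i$ with all $\lambda_i>0$ for some nonempty $J\subset I$ such that $(p_i)_{i\in J}$ is affinely independent.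
\item \emph{Gordan's theorem.} If $a_1,\dots,a_n$ are linear functionals on a finite-dimensional real vector space and no $\xi$ has $a_i(\xi)<0$ for all $i$, then $\sum\lambda_ia_i=0$ for some $\lambda\ge0$, $\lambda\neq0$.
\end{itemize}

Fix $\sigma$ with $|\sigma|\ge2$ and a line $\ell\in T(\sigma)$ with direction $u$. Take the origin on $\ell$ and write $c_i=p_i+s_iu$ with $p_i\perp u$. Then $|p_i|\le r_i$, with equality exactly when $\ell$ is tangent to $B_i$, and in that case $\ell\cap B_i=\{s_iu\}$. By the order inequalities the numbers $s_i$, $i\in\sigma$, are pairwise distinct.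

\subsection*{The chart at $\ell$}
The map $(x,y)\mapsto\{x+s(u+y):s\in\mathbb R\}$, oriented by $u+y$, is a diffeomorphism from $u^\perp\times u^\perp\cong\mathbb R^m$ onto the open set of lines whose direction has positive inner product with $u$; it sends $0$ to $\ell$ and identifies $T_\ell L$ with $u^\perp\times u^\perp$. Let $\varphi_i(\ell')=\operatorname{dist}(\ell',c_i)^2-r_i^2$, so that $\ell'$ meets $B_i$ if and only if $\varphi_i(\ell')\le0$. From $|c_i-x|^2=s_i^2+|p_i-x|^2$ and $(c_i-x)\cdot(u+y)=s_i+(p_i-x)\cdot y$ we get
\[
\varphi_i(x,y)=s_i^2+|p_i-x|^2-\frac{(s_i+(p_i-x)\cdot y)^2}{1+|y|^2}-r_i^2 ,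
\]
a smooth function whose linear part at $0$ is
\begin{equation}\label{eq:deriv}
d\varphi_i(\ell)(x,y)=-2\,p_i\cdot(x+s_iy).
\end{equation}

\begin{lemma}\label{lem:escape}
If some $\xi\in T_\ell L$ has $d\varphi_i(\ell)(\xi)<0$ for all $i\in\sigma$, then $T^\circ(\sigma)\neq\emptyset$.
\end{lemma}

\begin{proof}
Since $\varphi_i(\ell)\le0$, we have $\varphi_i(\varepsilon\xi)<0$ for small $\varepsilon>0$, and the order inequalities are open conditions that hold at $\ell$.
\end{proof}

\subsection*{Balanced weights}
Think of $\lambda_ip_i$ as a force that a tangent ball exerts on $\ell$ at the point $s_iu$. By \eqref{eq:deriv},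
\begin{equation}\label{eq:sum}
\sum\lambda_i\,d\varphi_i(\ell)(x,y)=-2\Bigl(\sum\lambda_ip_i\Bigr)\cdot x-2\Bigl(\sum\lambda_is_ip_i\Bigr)\cdot y :
\end{equation}
the total force acts against translations, the total moment against tilting. Call $\lambda=(\lambda_i)_{i\in\sigma}$ a \emph{balanced weight} for $(\sigma,\ell)$ if $\lambda\ge0$, $\lambda\neq0$, $\lambda_i=0$ unless $|p_i|=r_i$, and $\sum\lambda_ip_i=0$. Its \emph{moment} is $w(\lambda)=\sum\lambda_is_ip_i\in u^\perp$; because $\sum\lambda_ip_i=0$, it does not depend on the choice of the origin on $\ell$. The vectors $p_i$ with $\lambda_i>0$ are nonzero, so $|\operatorname{supp}\lambda|\ge2$. Call $\lambda$ \emph{independent} if $(p_i)_{i\in\operatorname{supp}\lambda}$ is affinely independent.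

For balanced $\lambda$, formula \eqref{eq:sum} suggests that tilting $\ell$ toward $v$ with $w(\lambda)\cdot v<0$ loses a ball, however we translate. A Taylor expansion does not prove this directly, since the translation might be much larger than the tilt. We use instead an exact linear inequality: a tangent ball lies on one side of its tangent hyperplane.

\begin{lemma}\label{lem:tilt}
Let $\lambda$ be balanced and let $v\in u^\perp$ satisfy $w(\lambda)\cdot v<0$. Then for all small $\varepsilon>0$ the direction of $u+\varepsilon v$ is not in $K(\sigma)$.
\end{lemma}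

\begin{proof}
Otherwise there are $\varepsilon_k\downarrow0$ and lines $\ell_k=\{x_k+s(u+\varepsilon_kv)\}\in T(\sigma)$ with $x_k\in u^\perp$. By compactness we may assume $\ell_k\to\ell'\in T(\sigma)$. The line $\ell'$ has direction $u$, so it lies in the chart and equals $q+\mathbb Ru$ with $q=\lim x_k$. For $i\in\operatorname{supp}\lambda$ the inequality $|p_i-q|\le r_i=|p_i|$ gives $2p_i\cdot q\ge|q|^2$. Summing with the weights $\lambda_i$ gives $0\ge|q|^2\sum\lambda_i$, so $q=0$ and $\ell'=\ell$.

For $i\in\operatorname{supp}\lambda$ choose $q_i^k=x_k+s_i^k(u+\varepsilon_kv)\in\ell_k\cap B_i$. These points are bounded and their limit points lie in $\ell\cap B_i=\{s_iu\}$, so $s_i^k=q_i^k\cdot u\to s_i$. Every $q'\in B_i$ satisfies $p_i\cdot(c_i-q')\le r_i^2=p_i\cdot c_i$, that is, $p_i\cdot q'\ge0$. Hence $p_i\cdot x_k+\varepsilon_ks_i^k\,p_i\cdot v\ge0$. In the sum with weights $\lambda_i$ the terms with $x_k$ cancel, and after division by $\varepsilon_k$ we have $\sum\lambda_is_i^k\,p_i\cdot v\ge0$. Letting $k\to\infty$ gives $w(\lambda)\cdot v\ge0$, a contradiction.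
\end{proof}

The lemma is useful only when the moment is nonzero.

\begin{lemma}\label{lem:moment}
If $\lambda$ is balanced and independent, then $w(\lambda)\neq0$ and $u\notin\operatorname{int}K(\sigma)$.
\end{lemma}

\begin{proof}
Normalize $\sum\lambda_i=1$ and put $\bar s=\sum\lambda_is_i$. If $w(\lambda)=0$, then $\sum\lambda_i(s_i-\bar s)p_i=0$, and the coefficients have sum $0$. Affine independence gives $s_i=\bar s$ for all $i\in\operatorname{supp}\lambda$, which is impossible for two or more distinct numbers. Lemma~\ref{lem:tilt} with $v=-w(\lambda)$ gives directions outside $K(\sigma)$ arbitrarily close to $u$.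
\end{proof}

Disjointness enters through the distinct $s_i$. For two touching unit balls and a common tangent line through the point of contact, $p_1=-p_2$ and $s_1=s_2$, so $\lambda=(1,1)$ is balanced and independent with moment $0$.

A priori an open set of directions could have one-point fibers. The next lemma excludes this, so that (K2) and (K3) become statements about $K^\circ(\sigma)$.

\begin{lemma}\label{lem:interior}
Let $|\sigma|\ge2$. If $u\in K(\sigma)\setminus K^\circ(\sigma)$ and $\ell$ is the unique line of $T(\sigma)$ with direction $u$, then there is an independent balanced weight for $(\sigma,\ell)$. Consequently $\operatorname{int}K(\sigma)=K^\circ(\sigma)$.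
\end{lemma}

\begin{proof}
Uniqueness of $\ell$ is Lemma~\ref{lem:section}(b). Let $I=\{i\in\sigma:|p_i|=r_i\}$. Suppose $0\notin\operatorname{conv}\{p_i:i\in I\}$, which includes $I=\emptyset$. By separation there is $e\in u^\perp$ with $e\cdot p_i>0$ for all $i\in I$. Then $|p_i-\delta e|^2=r_i^2-2\delta\,e\cdot p_i+\delta^2|e|^2<r_i^2$ for $i\in I$ and small $\delta>0$, and $|p_i-\delta e|<r_i$ persists for $i\notin I$. So the translate of $\ell$ by $\delta e$ lies in $T^\circ(\sigma)$, contradicting $u\notin K^\circ(\sigma)$. Hence $0\in\operatorname{conv}\{p_i:i\in I\}$, and Carath\'eodory's theorem gives the weight. By Lemma~\ref{lem:moment}, $u\notin\operatorname{int}K(\sigma)$. Thus $\operatorname{int}K(\sigma)\subset K^\circ(\sigma)$, and the reverse inclusion holds because $K^\circ(\sigma)$ is open.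
\end{proof}

The last two lemmas localize the condition $T^\circ(\sigma)\ne\emptyset$ at a given line, first topologically, then to first order.

\begin{lemma}\label{lem:closure}
If $|\sigma|\ge2$ and $T^\circ(\sigma)\neq\emptyset$, then every $\ell\in T(\sigma)$ lies in the closure of $T^\circ(\sigma)$.
\end{lemma}

\begin{proof}
Let $\ell=(u,x)$. If the fiber over $u$ contains $x'\ne x$, let $\delta\to0$ in Lemma~\ref{lem:section}(b). Otherwise $\ell$ is the only line of $T(\sigma)$ with direction $u$, and $u\notin K^\circ(\sigma)$. Take $u_0\in K^\circ(\sigma)$. By (K3) and Lemma~\ref{lem:interior}, the points of the arc from $u_0$ to $u$ other than $u$ lie in $K^\circ(\sigma)$. Choose such points $u_k\to u$ and lines of $T^\circ(\sigma)$ with directions $u_k$. By compactness they accumulate at a line of $T(\sigma)$ with direction $u$, which is $\ell$.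
\end{proof}

Lines of $T^\circ(\sigma)$ could still approach $\ell$ only through a cusp, invisible to the differentials. This would happen in the presence of a balanced weight with zero moment, and convexity of $K(\sigma)$ rules it out.

\begin{lemma}\label{lem:firstorder}
Let $|\sigma|\ge2$ and $T^\circ(\sigma)\ne\emptyset$, and let $\ell\in T(\sigma)$ be tangent to all $B_i$, $i\in\sigma$. Then there is $\xi\in T_\ell L$ with $d\varphi_i(\ell)(\xi)<0$ for all $i\in\sigma$.
\end{lemma}

\begin{proof}
Otherwise Gordan's theorem gives $\lambda\ge0$, $\lambda\neq0$, with $\sum\lambda_i\,d\varphi_i(\ell)=0$. By \eqref{eq:sum} and tangency, $\lambda$ is balanced with $w(\lambda)=0$. Carath\'eodory's theorem applied to $\{p_i:i\in\operatorname{supp}\lambda\}$ gives an independent balanced weight $\lambda'$ with $\operatorname{supp}\lambda'\subset\operatorname{supp}\lambda$, and $w'=w(\lambda')\ne0$ by Lemma~\ref{lem:moment}. For small $\eta>0$ the weight $\lambda''=\lambda-\eta\lambda'$ has the same support as $\lambda$, is balanced, and has moment $-\eta w'$. Lemma~\ref{lem:tilt}, applied to $\lambda'$ if $w'\cdot v<0$ and to $\lambda''$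 if $w'\cdot v>0$, shows: if $v\in u^\perp$ and $w'\cdot v\ne0$, then the direction of $u+\varepsilon v$ is not in $K(\sigma)$ for small $\varepsilon>0$.

The set $K^\circ(\sigma)$ is open and nonempty, so it contains some $u_0$ with $w'\cdot u_0\neq0$; since $w'\perp u$, we have $u_0\neq\pm u$. By (K1) the arc from $u$ to $u_0$ lies in $K(\sigma)$. It consists of the directions of $(1-\theta)u+\theta u_0=(1-\theta+\theta\,u\cdot u_0)\,u+\theta v$ with $v=\pi_uu_0$, which for small $\theta>0$ are directions of $u+\varepsilon v$ with small $\varepsilon>0$. As $w'\cdot v=w'\cdot u_0\neq0$, this is a contradiction.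
\end{proof}

\section{The pinned line}\label{sec:pinned}

Let $G$ be critical. We prove Proposition~\ref{prop:pin} and the properties of the half-plane model listed at the end of Section~\ref{sec:model}.

\begin{lemma}\label{lem:single}
$T(G)$ consists of a single line $\ell_*$.
\end{lemma}

The set $K(G)$ has empty interior, so (K2) does not apply to it. We show instead that each point of $K(G)$ lies on the boundary of $K(\sigma)$ for a proper subset $\sigma$, to which (K2) does apply.

\begin{proof}
Since $K^\circ(G)=\emptyset$, each fiber of $T(G)$ over $K(G)$ is one point by Lemma~\ref{lem:section}(b). So it suffices to show that the nonempty convex set $K(G)$ is one point. Otherwise it contains a nondegenerate arc $\gamma$. Let $u\in\gamma$, let $\ell_u\in T(G)$ have direction $u$, let $\lambda$ be an independent balanced weight for $(G,\ell_u)$ as in Lemma~\ref{lem:interior}, and put $\sigma_u=\operatorname{supp}\lambda$, so $|\sigma_u|\ge2$.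

We claim $\sigma_u\neq G$. Suppose $\sigma_u=G$ and let $\sum_{i\in G}\mu_i\,d\varphi_i(\ell_u)=0$. By \eqref{eq:sum}, $\sum\mu_ip_i=0$ and $\sum\mu_is_ip_i=0$. With $c=\sum\mu_i/\sum\lambda_i$, the vector $\mu-c\lambda$ is a linear relation among the $p_i$ with coefficient sum $0$, so $\mu=c\lambda$ by affine independence. Then $0=c\,w(\lambda)$, and $w(\lambda)\neq0$ by Lemma~\ref{lem:moment}, so $\mu=0$. Thus the functionals $d\varphi_i(\ell_u)$, $i\in G$, are linearly independent, some $\xi$ makes all of them equal to $-1$, and Lemma~\ref{lem:escape} gives $T^\circ(G)\neq\emptyset$, which is false.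

So $\sigma_u\subsetneq G$. We have $\ell_u\in T(\sigma_u)$, and the restriction of $\lambda$ is an independent balanced weight for $(\sigma_u,\ell_u)$. By Lemma~\ref{lem:moment}, $u\in K(\sigma_u)\setminus\operatorname{int}K(\sigma_u)=\partial K(\sigma_u)$. Hence $\gamma$ is covered by the finitely many closed sets $\partial K(\sigma)$, $\sigma\subsetneq G$, $|\sigma|\ge2$. One of them contains a nondegenerate subarc of $\gamma$, for otherwise their complements in $\gamma$ would be finitely many open dense sets with empty intersection. Since $G$ is critical, $\operatorname{int}K(\sigma)\supset K^\circ(\sigma)\neq\emptyset$, and this contradicts (K2).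
\end{proof}

\begin{lemma}\label{lem:tangent}
$\ell_*$ is tangent to every $B_i$, $i\in G$.
\end{lemma}

\begin{proof}
Suppose $\ell_*$ meets the interior of $B_i$, and let $\sigma=G\setminus\{i\}$, so $|\sigma|\ge2$ and $T^\circ(\sigma)\neq\emptyset$. By Lemma~\ref{lem:closure} there are lines of $T^\circ(\sigma)$ arbitrarily close to $\ell_*$. Those close enough also meet the interior of $B_i$ and satisfy the order inequalities of $G$, so they lie in $T^\circ(G)=\emptyset$, a contradiction.
\end{proof}

Put $a_i=d\varphi_i(\ell_*)$ for $i\in G$. A \emph{relation} is a vector $\mu\in\mathbb R^G$ with $\sum\mu_ia_i=0$.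

\begin{lemma}\label{lem:relation}
The relations form a one-dimensional space, spanned by some $\lambda$ with $\lambda_i>0$ for all $i\in G$. Hence $(a_i)_{i\in G}$ has rank $|G|-1$, and $|G|\le m+1=2d-1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:escape} and $T^\circ(G)=\emptyset$, no $\xi$ has $a_i(\xi)<0$ for all $i\in G$, so Gordan's theorem gives a relation $\lambda\ge0$, $\lambda\ne0$. Fix $i\in G$. Lemma~\ref{lem:firstorder} applies to $G\setminus\{i\}$ and $\ell_*$ by criticality and Lemma~\ref{lem:tangent}, and gives $\xi$ with $a_j(\xi)<0$ for all $j\in G\setminus\{i\}$. If $\nu\ge0$, $\nu\ne0$ and $\nu_i=0$, then $\sum\nu_ja_j(\xi)<0$. So every nonzero nonnegative relation has all coordinates positive; this applies to $\lambda$. Suppose $\mu$ is a relation not proportional to $\lambda$. Changing its sign if necessary, some $\mu_i$ is positive; let $c$ be the minimum of $\lambda_i/\mu_i$ over the $i$ with $\mu_i>0$. Then $\lambda-c\mu$ is a nonzero nonnegative relation with a zero coordinate, which is impossible. The rank is $|G|-1$, and it is at most $\dim T_{\ell_*}L=m$.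
\end{proof}

Lemmas~\ref{lem:single} and~\ref{lem:relation} prove Proposition~\ref{prop:pin}.

\begin{remark}
The bound $2d-1$ is attained by the family $G$ of Example~\ref{ex:pin}. There $T(G)$ is the axis, which is tangent to all balls, so $T^\circ(G)=\emptyset$. By \eqref{eq:deriv} the functionals of the outer balls are $a_k^\pm=-2(x_k\pm3k\,y_k)$, a basis of the dual of $u^\perp\times u^\perp$, and that of the middle ball is $2(x_1+\dots+x_{d-1})/\sqrt{d-1}=-\sum_k(a_k^++a_k^-)/(2\sqrt{d-1})$. All coefficients are nonzero, so any $2d-2$ of the functionals are linearly independent, and Lemma~\ref{lem:escape} gives $T^\circ(\sigma)\ne\emptyset$ for $\sigma\subsetneq G$. Thus $G$ is critical, and the case treated in Proposition~\ref{prop:ext} does occur.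
\end{remark}

Removing an interior point from a contractible set in general creates topology. The line $\ell_*$ is tangent to all balls of $G$, hence sits on the boundary of each $T(\sigma)$, $\sigma\subsetneq G$, like the apex of the cones in Figure~\ref{fig:model}, and removing it changes nothing.

\begin{lemma}\label{lem:punctured}
For $\sigma\subsetneq G$ with $|\sigma|\ge2$, the space $T(\sigma)\setminus\{\ell_*\}$ is contractible. For $i\in G$, $T(\{i\})\setminus\{\ell_*\}\simeq S^{d-1}$.
\end{lemma}

\begin{proof}
Let $\emptyset\neq\sigma\subsetneq G$ and let $u_*$ be the direction of $\ell_*$. By Lemma~\ref{lem:tangent}, $F_\sigma(\ell_*)=1$. We use the retraction $R_\theta$ of Lemma~\ref{lem:section}(c), which preserves directions.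

\emph{Case $u_*\in K^\circ(\sigma)$.} This includes $\sigma=\{i\}$, where $K^\circ(\sigma)=S^{d-1}$. Here $F_\sigma(u_*,s_\sigma(u_*))<1$, so for $(u_*,x)\in T(\sigma)$ and $\theta>0$ convexity gives $F_\sigma(R_\theta(u_*,x))\le(1-\theta)+\theta F_\sigma(u_*,s_\sigma(u_*))<1$. Hence $R_\theta(\ell')\neq\ell_*$ for all $\ell'\ne\ell_*$ and all $\theta$, the section avoids $\ell_*$, and $T(\sigma)\setminus\{\ell_*\}\simeq K(\sigma)$. This is contractible for $|\sigma|\ge2$ by (K4) and is $S^{d-1}$ for $|\sigma|=1$.

\emph{Case $u_*\notin K^\circ(\sigma)$.} Then $|\sigma|\ge2$ and $\ell_*$ is the only line of $T(\sigma)$ with direction $u_*$, so $R_\theta$ shows $T(\sigma)\setminus\{\ell_*\}\simeq K(\sigma)\setminus\{u_*\}$. By criticality and Lemma~\ref{lem:interior} there is $u_0\in K^\circ(\sigma)=\operatorname{int}K(\sigma)$. For $z\in K(\sigma)\setminus\{u_*\}$, the arc from $u_0$ to $z$ lies in $\operatorname{int}K(\sigma)\cup\{z\}$ by (K3), and this set does not contain $u_*$. So $K(\sigma)\setminus\{u_*\}$ is star-shaped about $u_0$, hence contractible.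
\end{proof}

\section{The degree argument}\label{sec:degree}

We prove Proposition~\ref{prop:ext}, following Section~\ref{sec:model} with $T(\{i\})$ in place of $H_i$, $T(\beta)$ in place of $Y$, and cycles of dimension $m-1=2d-3$ in place of loops. Let $S_k(X)$ be the group of integral singular $k$-chains of $X$ and $H_k(X)$ the homology. We use the following standard facts. Homology is a homotopy invariant. In a contractible space every $k$-cycle with $k\ge1$ is a boundary, and so is every $0$-chain of \emph{augmentation} (sum of coefficients) zero. $H_k(S^{d-1})=0$ for $k>d-1$. A pair $X'\subset X$ has an exact sequence $H_k(X)\to H_k(X,X')\to H_{k-1}(X')\to H_{k-1}(X)$, natural in the pair. Excision: if $W$ is an open neighborhood of a point $\ell$ in a manifold $X$, then $H_k(W,W\setminus\{\ell\})\to H_k(X,X\setminus\{\ell\})$ is an isomorphism. Since $d\ge3$, we have $2d-3>d-1$ and so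
\begin{equation}\label{eq:vanish}
H_{m-1}(S^{d-1})=0 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:ext}]
Here $|G|=m+1$. Suppose $\ell_*\notin T(\beta)$, and put $L^\times=L\setminus\{\ell_*\}$.

\emph{The pattern.} The pattern of vertices and edges in the model is the boundary of the simplex with vertex set $G$. Its \emph{faces} are the sets $A$ with $\emptyset\neq A\subsetneq G$, and $A$ has dimension $|A|-1\le m-1$. Let $C_k$ be the free abelian group on symbols $[A]=[i_0,\dots,i_k]$ for the faces $A=\{i_0<\dots<i_k\}$, with $\partial[i_0,\dots,i_k]=\sum_j(-1)^j[i_0,\dots,\widehat{i_j},\dots,i_k]$ for $k\ge1$ and $\partial[i_0]=0$. The same formula defines $\partial[G]\in C_{m-1}$, and $\partial\partial[G]=0$. To a face $A$ we attach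
\[
P_A=T(\beta\cup(G\setminus A)),\qquad V_A=T(G\setminus A)\setminus\{\ell_*\}.
\]
A larger face imposes fewer constraints, so $P_{A'}\subset P_A$ and $V_{A'}\subset V_A$ for $A'\subset A$. Also $P_A\subset T(\beta)\cap T(G\setminus A)$, and $\ell_*\notin T(\beta)$ gives $P_A\subset V_A$. Each $P_A$ is nonempty by hypothesis and $|\beta\cup(G\setminus A)|\ge2$, so $P_A$ is contractible by Lemma~\ref{lem:type}.

\emph{Step 1: a cycle in $T(\beta)$.} We define a chain map $f:C_*\to S_*(L^\times)$ with $f([A])\in S_{|A|-1}(P_A)$, by induction on $|A|$. Let $f([i])$ be a point of $P_{\{i\}}$. Let $\dim A=k\ge1$ and let $f$ be defined, commuting with $\partial$, on faces of smaller dimension. Then $f(\partial[A])$ is a $(k-1)$-chain in $P_A$; it is a difference of two points if $k=1$ and a cycle if $k\geq 2$, since $\partial f(\partial[A])=f(\partial\partial[A])=0$. As $P_A$ is contractible, there is a chain $f([A])$ in $P_A$ with $\partial f([A])=f(\partial[A])$.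

Let $z=f(\partial[G])$, an $(m-1)$-cycle in $T(\beta)$. By Lemma~\ref{lem:type}, $T(\beta)$ is contractible or, if $|\beta|=1$, homotopy equivalent to $S^{d-1}$; in both cases $H_{m-1}(T(\beta))=0$, by \eqref{eq:vanish} in the second. Since $T(\beta)\subset L^\times$,
\begin{equation}\label{eq:zero}
[z]=0\quad\text{in }H_{m-1}(L^\times).
\end{equation}

\emph{Step 2: a small cycle around $\ell_*$.} We want a simplex around $\ell_*$ whose face $A$ lies in $V_A$. Let $\lambda>0$ be as in Lemma~\ref{lem:relation}. The $a_i$ have rank $m$, so $\xi\mapsto(a_j(\xi))_{j\in G}$ is injective on $T_{\ell_*}L\cong\mathbb R^m$, hence an isomorphism onto the hyperplane $\{\zeta\in\mathbb R^G:\sum\lambda_j\zeta_j=0\}$. For $i\in G$ let $\xi_i$ be the vector with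
\[
a_i(\xi_i)=m/\lambda_i,\qquad a_j(\xi_i)=-1/\lambda_j\quad(j\neq i);
\]
these values lie in the hyperplane because $m+m\cdot(-1)=0$. (In Section~\ref{sec:model} the vertices were these vectors multiplied by $4$.) Under the injective linear map $\xi\mapsto(\lambda_ja_j(\xi))_j$ the vector $\xi_i$ goes to $(m+1)\delta_i-(1,\dots,1)$, where $\delta_i$ is the $i$-th standard basis vector of $\mathbb R^G$. These $m+1$ vectors are affinely independent with sum $0$. So the $\xi_i$ are the vertices of a nondegenerate $m$-simplex in $\mathbb R^m$ with barycenter $0$.

In the chart at $\ell_*$ let $W$ be an open ball about $0$ so small that all lines of $W$ satisfy the order inequalities of $G$ and $|\varphi_j(\xi)-a_j(\xi)|\le C|\xi|^2$ for $\xi\in W$, $j\in G$, with a constant $C>0$; recall that $\varphi_j(\ell_*)=0$ by Lemma~\ref{lem:tangent}. Put $W^\times=W\setminus\{\ell_*\}$ and $\rho=\max|\xi_i|$. Choose $\eta>0$ with $\eta\rho$ less than the radius of $W$ and $C\eta\rho^2<1/\lambda_j$ for all $j$. For $A=\{i_0<\dots<i_k\}$ let $f_0([A])$ be the affine singular simplex in $W$ with ordered vertices $\eta\xi_{i_0},\dots,\eta\xi_{i_k}$.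 The faces of an affine simplex are the affine simplices on the corresponding vertices, so $f_0$ commutes with $\partial$. For $j\in G\setminus A$ and $\xi\in\operatorname{conv}\{\xi_i:i\in A\}$ we have $a_j(\xi)=-1/\lambda_j$ and therefore
\[
\varphi_j(\eta\xi)\le-\eta/\lambda_j+C\eta^2\rho^2<0 .
\]
So the image of $f_0([A])$ lies in $T(G\setminus A)$, and it avoids $\ell_*$ because $G\setminus A\neq\emptyset$ and $\varphi_j(\ell_*)=0$. Thus $f_0([A])\in S_{|A|-1}(V_A)$.

Let $z_0=f_0(\partial[G])$ and let $\Sigma\subset W$ be the simplex with vertices $\eta\xi_i$. Then $z_0$ is a nonzero simplicial $(m-1)$-cycle of the $(m-1)$-dimensional complex $\partial\Sigma$, so its class in $H_{m-1}(\partial\Sigma)$ is nonzero. As $0$ is an interior point of $\Sigma$, each ray from $0$ meets $\partial\Sigma$ once, and radial motion retracts $W^\times$ by deformation onto $\partial\Sigma$. Hence $[z_0]\neq0$ in $H_{m-1}(W^\times)$.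

The class could die in the larger space $L^\times$, and we check that it does not. The boundary map $\partial_W:H_m(W,W^\times)\to H_{m-1}(W^\times)$ is an isomorphism, because $H_m(W)=H_{m-1}(W)=0$. The boundary map $\partial_L:H_m(L,L^\times)\to H_{m-1}(L^\times)$ is injective, because $H_m(L)\cong H_{2d-2}(S^{d-1})=0$. If $\epsilon$ is the excision isomorphism and $\iota:W^\times\to L^\times$ the inclusion, naturality gives $\iota_*\partial_W=\partial_L\epsilon$, so $\iota_*$ is injective and
\begin{equation}\label{eq:nonzero}
[z_0]\neq0\quad\text{in }H_{m-1}(L^\times).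
\end{equation}

\emph{Step 3: comparison.} Both $f([A])$ and $f_0([A])$ are chains in $V_A$. We construct homomorphisms $D:C_k\to S_{k+1}(L^\times)$ with $D([A])\in S_{|A|}(V_A)$ and $\partial D+D\partial=f-f_0$, by induction on $k=|A|-1$; the chains $D([A])$ generalize the connecting paths and quadrilaterals of the model. Put
\[
y_A=f([A])-f_0([A])-D(\partial[A]),
\]
a $k$-chain in $V_A$ by monotonicity of $V$. For $k=0$ it is a difference of two points. For $k\ge1$ the inductive hypothesis applied to $\partial[A]$ gives $\partial y_A=(f-f_0-\partial D)(\partial[A])=D(\partial\partial[A])=0$. It remains to see that $y_A$ bounds in $V_A$; then let $D([A])$ be a chain in $V_A$ with boundary $y_A$.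
\begin{itemize}
\item If $|A|\le m-1$, which includes $k=0$, then $G\setminus A$ is a proper subset of $G$ with at least two elements, and $V_A$ is contractible by Lemma~\ref{lem:punctured}.
\item If $|A|=m$, then $k=m-1$ and $G\setminus A$ is a singleton. By Lemma~\ref{lem:punctured}, $V_A\simeq S^{d-1}$, and $H_{m-1}(V_A)=0$ by \eqref{eq:vanish}.
\end{itemize}
Applying the identity to $\partial[G]$ gives $z-z_0=\partial D(\partial[G])+D(\partial\partial[G])=\partial D(\partial[G])$. Hence $[z]=[z_0]$ in $H_{m-1}(L^\times)$, which contradicts \eqref{eq:zero} and \eqref{eq:nonzero}.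
\end{proof}

The assumption $d\ge3$ was used only through \eqref{eq:vanish}, at the two places where a single ball appears: in $T(\beta)$ with $|\beta|=1$ and in $V_A$ with $|G\setminus A|=1$. For $d=2$ the group in \eqref{eq:vanish} is $H_1(S^1)\cong\mathbb Z$, and Steps 1 and 3 do not go through as written.

\begin{thebibliography}{9}

\bibitem{BGP}
C. Borcea, X. Goaoc, S. Petitjean,
\emph{Line transversals to disjoint balls},
Discrete Comput. Geom. 39 (2008) 158--173.

\bibitem{MS}
Daniel McGinnis and Nikola Sadovek,
\emph{A necessary and sufficient condition for $k$-transversals},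
arXiv:2411.07241 (2024).

\end{thebibliography}
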